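# Ideal lattices of Archimedean $\ell$-groups with order-unit, and infinitary sentences

## 1. Three ideals in the lexicographic plane

An *Abelian lattice-ordered group*, in short an *$\ell$-group*, is an Abelian group with a translation-invariant lattice order. We write $G^+=\{x\in G:x\ge 0\}$, $x^+=x\vee 0$, $x^-=(-x)\vee 0$ and $|x|=x^++x^-$. An *$\ell$-ideal* of $G$ is an order-convex subgroup closed under the lattice operations. The $\ell$-ideal generated by $x\in G^+$ is
$$\langle x\rangle=\{y\in G:|y|\le nx\text{ for some positive integer }n\},$$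
and every principal $\ell$-ideal has this form, since $g$ and $|g|$ generate the same $\ell$-ideal. We write $\mathrm{Id}_{\mathrm c}\,G$ for the lattice of all principal $\ell$-ideals, ordered by inclusion.

Let us compute three of these lattices. For $G=\mathbb R$, any $x>0$ generates everything, so $\mathrm{Id}_{\mathrm c}\,\mathbb R$ is the two-element chain. For $G=\mathbb R^n$ with the coordinatewise order, $\langle x\rangle$ depends only on the set of coordinates where $x$ is not $0$, and $\mathrm{Id}_{\mathrm c}\,\mathbb R^n$ is the Boolean lattice with $2^n$ elements. Now let $G=\mathbb Z\times\mathbb Z$ with the lexicographic order: $(m,n)>0$ when $m>0$, or $m=0$ and $n>0$. The element $(0,1)$ generates $\{0\}\times\mathbb Z$. If $m>0$, then $(m,n)$ generates all of $G$, because $|(m',n')|\le k(m,n)$ as soon as $km>|m'|$. So $\mathrm{Id}_{\mathrm c}\,G$ is a chain with three elements.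

The middle ideal exists because $(0,1)$ is infinitely small compared with $(1,0)$. Can the three-element chain be obtained without infinitely small elements? Call $G$ *Archimedean* if $nx\le y$ for all positive integers $n$ implies $x\le 0$. Suppose that $G$ is Archimedean and $\mathrm{Id}_{\mathrm c}\,G$ is a chain. Let $x\in G$. One of $\langle x^+\rangle$, $\langle x^-\rangle$ contains the other, say $x^+\le nx^-$. Since $x^+\wedge x^-=0$, also $x^+\wedge nx^-=0$, so $x^+=0$. Hence $G$ is totally ordered. If $x,y>0$, then some $nx$ is not below $y$, so $y\le nx$, and $\langle y\rangle\subseteq\langle x\rangle$. By symmetry all nonzero principal ideals coincide, and $\mathrm{Id}_{\mathrm c}\,G$ has at most two elements.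

So the three-element chain is $\mathrm{Id}_{\mathrm c}\,G$ for an $\ell$-group, but not for an Archimedean one. The obstruction is moreover a single first-order sentence in the language of lattices: "if any two elements are comparable, then there are at most two elements" holds in $\mathrm{Id}_{\mathrm c}\,G$ for every Archimedean $G$, and fails in the three-element chain. Being Archimedean thus leaves a trace in the ideal lattice that sentences can see. How much can they see, if we allow very long sentences? Could one sentence describe exactly the lattices that arise?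

## 2. Principal ideals, order-units and infinitary sentences

We recall some textbook facts. In an Abelian $\ell$-group: the lattice is distributive; $x=x^+-x^-$ and $x^+\wedge x^-=0$; $n(x\wedge y)=nx\wedge ny$ for $n\ge1$; if $x\wedge y=0$ with $x,y\ge 0$, then $nx\wedge y=0$; and $(x+y)^+\le x^++y^+$. For $x,y\in G^+$,
$$\langle x\rangle\vee\langle y\rangle=\langle x\vee y\rangle=\langle x+y\rangle,\qquad \langle x\rangle\wedge\langle y\rangle=\langle x\wedge y\rangle,\qquad \langle x\rangle\le\langle y\rangle\iff x\le ny\text{ for some }n. \tag{1}$$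
The third statement is the definition. For the first, use $x\vee y\le x+y\le 2(x\vee y)$. For the second, if $|w|\le nx$ and $|w|\le my$, put $k=\max(n,m)$; then $|w|\le kx\wedge ky=k(x\wedge y)$. By (1) and distributivity of $G$, $\mathrm{Id}_{\mathrm c}\,G$ is a distributive lattice with least element $0=\langle 0\rangle$.

**Definition (order-unit).** An *order-unit* of $G$ is an element $u\ge 0$ such that every $x\in G$ satisfies $x\le nu$ for some positive integer $n$.

Equivalently $\langle u\rangle=G$, so $G$ has an order-unit exactly when $\mathrm{Id}_{\mathrm c}\,G$ has a top element, written $1$. For a set $\Omega$, the bounded functions $\ell^\infty(\Omega)$ form an Archimedean real vector lattice with order-unit the constant $1$. The group of all functions $\mathbb N\to\mathbb Z$ of finite support is Archimedean without order-unit.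

**Definition (infinitary languages).** In $\mathscr L_{\infty\infty}$, the infinitary language of lattices, one may form conjunctions and disjunctions of arbitrary sets of formulas and quantify over arbitrary sets of variables. For an infinite cardinal $\lambda$, $\mathscr L_{\infty\lambda}$ consists of the formulas in which each quantifier binds a set of fewer than $\lambda$ variables.

For instance, $\bigvee_{n}\exists x_1\dots\exists x_n\,\forall y\,(y=x_1\text{ or }\dots\text{ or }y=x_n)$ is an $\mathscr L_{\infty\omega}$ sentence saying that the lattice is finite. Here is an $\mathscr L_{\infty\omega_1}$ sentence tailored to our class ($0$ and $1$ are definable in the language of lattices):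
$$\forall x\,\exists (y_n)_{n\ge1}(z_n)_{n\ge 1}\Big[\bigwedge_n\big(x\vee y_n=1\text{ and }y_n\wedge z_n=0\big)\text{ and }\forall w\Big(\big(w\le x\text{ and }\bigwedge_n w\wedge z_n=0\big)\Rightarrow w=0\Big)\Big].\tag{2}$$

It holds in $\mathrm{Id}_{\mathrm c}\,G$ whenever $G$ is Archimedean with order-unit $u$. Given $\langle x\rangle$ with $x\in G^+$, take $y_n=\langle(u-nx)^+\rangle$ and $z_n=\langle(nx-u)^+\rangle$. From $u\le nx+(u-nx)^+$ we get $\langle x\rangle\vee y_n=1$, and $y_n\wedge z_n=0$ is clear. Let $w=\langle y\rangle$ with $0\le y\le kx$ and $y\wedge(nx-u)^+=0$ for all $n$. Then $(ny-u)^+\le(nkx-u)^+$ and $(ny-u)^+\le ny$, while $ny\wedge(nkx-u)^+=0$. So $(ny-u)^+=0$, that is, $ny\le u$, for all $n$; hence $y=0$.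

This settles the finite case. Let $L$ be a finite bounded distributive lattice satisfying (2), let $x\in L$, and put $y=\bigwedge_n y_n$, a finite meet. By distributivity $x\vee y=1$. The element $w=x\wedge y$ satisfies $w\wedge z_n\le y_n\wedge z_n=0$ for all $n$, so $w=0$. Hence $x$ has a complement, and $L$ is Boolean. Conversely a finite Boolean lattice is $\mathrm{Id}_{\mathrm c}\,\mathbb R^n$ for some $n\ge0$. So among finite lattices the class of all $\mathrm{Id}_{\mathrm c}\,G$, with $G$ Archimedean with order-unit, is the class of Boolean lattices, and a first-order sentence describes it. Any negative answer must come from infinite lattices.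

**Problem.** Is the class of all isomorphic copies of $\mathrm{Id}_{\mathrm c}\,G$, for $G$ an Archimedean $\ell$-group with order-unit, the class of all models of some $\mathscr L_{\infty\infty}$ sentence?

The problem is taken from Miroslav Ploscica and Friedrich Wehrung, "A solution to the MV-spectrum Problem in size aleph one", arXiv:2303.18137 (2023). Without the order-unit, a result of Wehrung states that the corresponding class is not the class of models of any class of $\mathscr L_{\infty\lambda}$ sentences, for any $\lambda$; the witnessing lattices there have no top element, so they say nothing about the problem above.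

We shall need one property shared by all ideal lattices, Archimedean or not.

**Definition (Cevian).** A distributive lattice $L$ with $0$ is *Cevian* if it has a binary operation $\smallsetminus$ with
$$x\le y\vee(x\smallsetminus y),\qquad (x\smallsetminus y)\wedge(y\smallsetminus x)=0,\qquad x\smallsetminus z\le(x\smallsetminus y)\vee(y\smallsetminus z).\tag{3}$$

A Boolean lattice is Cevian with $x\smallsetminus y=x\wedge\neg y$. A chain with $0$ is Cevian: put $x\smallsetminus y=0$ if $x\le y$ and $x\smallsetminus y=x$ otherwise. The first two conditions are immediate. For the third, suppose $x>z$, so that the left side is $x$. If $x>y$, then $x\smallsetminus y=x$. If $x\le y$, then $y>z$, so $y\smallsetminus z=y\ge x$.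

**Lemma 1.** For every Abelian $\ell$-group $G$, $\mathrm{Id}_{\mathrm c}\,G$ is Cevian.

*Proof.* For each $d\in\mathrm{Id}_{\mathrm c}\,G$ choose $g_d\in G^+$ with $\langle g_d\rangle=d$, and put $d\smallsetminus d'=\langle(g_d-g_{d'})^+\rangle$. By (1), the conditions (3) follow from $g\le g'+(g-g')^+$, from $(g-g')^+\wedge(g'-g)^+=0$, and from $(g-g'')^+\le(g-g')^++(g'-g'')^+$. $\square$

## 3. A family of lattices that no sentence can sort

The answer to the problem is **no**, in the following form. We write $\kappa^+$ for the successor cardinal of $\kappa$, and $\kappa^{++}=(\kappa^+)^+$.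

**Theorem.** For each infinite regular cardinal $\kappa$ and each nonempty set $X$ there is a bounded distributive lattice $L_\kappa(X)$ such that:

* **(a)** if $|X|,|Y|\ge\kappa$, then $L_\kappa(X)$ and $L_\kappa(Y)$ satisfy the same $\mathscr L_{\infty\kappa}$ sentences;
* **(b)** if $|X|\le\kappa$, then $L_\kappa(X)\cong\mathrm{Id}_{\mathrm c}\,G$ for some Archimedean $\ell$-group (even real vector lattice) $G$ with order-unit;
* **(c)** if $|X|\ge\kappa^{++}$, then $L_\kappa(X)$ is not Cevian, so it is not $\mathrm{Id}_{\mathrm c}\,G$ for any Abelian $\ell$-group $G$;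
* **(d)** if $\kappa$ is uncountable and $|X|\ge\kappa^+$, then $L_\kappa(X)\not\cong\mathrm{Id}_{\mathrm c}\,G$ for every Abelian $\ell$-group $G$. So for uncountable $\kappa$, $L_\kappa(X)$ is in the class of the Problem if and only if $|X|\le\kappa$.

**Corollary.** The class of the Problem is not the class of models of any $\mathscr L_{\infty\infty}$ sentence, nor of any class of $\mathscr L_{\infty\lambda}$ sentences, for any cardinal $\lambda$. More generally, no class $\mathcal K$ of lattices that contains all $\mathrm{Id}_{\mathrm c}\,G$ ($G$ an Archimedean real vector lattice with order-unit) and consists of Cevian lattices is definable by any class of $\mathscr L_{\infty\lambda}$ sentences, for any $\lambda$. If instead $\mathcal K$ consists of lattices $\mathrm{Id}_{\mathrm c}\,G$ with $G$ an Abelian $\ell$-group, then already $L_\kappa(\kappa)\in\mathcal K$ and $L_\kappa(\kappa^+)\notin\mathcal K$, for every uncountable regular $\kappa$. (Containing or consisting of lattices $\mathrm{Id}_{\mathrm c}\,G$ is meant up to isomorphism.)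

*Proof from the Theorem.* Let $\mathcal K$ be as in the second sentence, and suppose that it is the class of models of a class $\Phi$ of $\mathscr L_{\infty\lambda}$ sentences. Choose a regular $\kappa\ge\lambda$; every sentence in $\Phi$ is an $\mathscr L_{\infty\kappa}$ sentence. By (b), $L_\kappa(\kappa)$ is isomorphic to a member of $\mathcal K$, so it satisfies $\Phi$. By (a), $L_\kappa(\kappa^{++})$ satisfies $\Phi$, so it belongs to $\mathcal K$; by (c) it is not Cevian, a contradiction. The class of the Problem is such a $\mathcal K$, by Lemma 1. A single $\mathscr L_{\infty\infty}$ sentence has a set of quantifiers, each binding a set of variables, so it is an $\mathscr L_{\infty\kappa}$ sentence for some regular $\kappa$. The last statement is (b) together with (d). $\square$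

It remains to prove the Theorem.

## 4. Families of small support

Part (a) suggests the shape of $L_\kappa(X)$. Its elements should be families indexed by points built from $X$, each depending on fewer than $\kappa$ elements of $X$, with all elements of $X$ playing the same role. Then a sentence that names fewer than $\kappa$ elements at a time has no way to measure $|X|$ beyond $\kappa$. We set this up with unspecified ingredients, which we choose later.

**Definition (system).** Let $\Omega$ be a nonempty set, $A=\ell^\infty(\Omega)$ and $D=\mathrm{Id}_{\mathrm c}\,A$. A *system* is a choice, for each $I\subseteq\{1,2,3\}$, of a sublattice $D_I$ of $D$ containing $0$ and $1$, such that $D_I\subseteq D_J$ whenever $I\subseteq J$, and $D_{\{1,2,3\}}=D$.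

We write $D_{12}$ for $D_{\{1,2\}}$, and so on. Fix a system, an infinite regular cardinal $\kappa$ and a nonempty set $X$. For $S\subseteq X$ and $p=(p_1,p_2,p_3)\in X^3$ put $I_S(p)=\{i:p_i\in S\}$: these are the coordinates of $p$ that $S$ can see.

**Definition ($L_S$ and $L_\kappa(X)$).** $L_S=L_S^X$ is the set of all $l=(l_p)_{p\in X^3}\in D^{X^3}$ with finite range such that $l_p\in D_{I_S(p)}$ for all $p$, and $l_p=l_q$ whenever $I_S(p)=I_S(q)=:I$ and $p_i=q_i$ for all $i\in I$. Further,
$$L_\kappa(X)=\bigcup\{L_S:S\subseteq X,\ |S|<\kappa\}.$$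

So an element with support $S$ may use, at the point $p$, only the coordinates seen by $S$, and its value there must lie in the part of $D$ allotted to those coordinates. For example, $L_\varnothing$ consists of the constant families with value in $D_\varnothing$. If $x\in X$ and $d\in D_{\{1\}}$, the family equal to $d$ at the points $p$ with $p_1=x$, and to $0$ elsewhere, belongs to $L_{\{x\}}$: at a point with $p_1=x$ its value lies in $D_{\{1\}}\subseteq D_{I_{\{x\}}(p)}$, and whether $p_1=x$ is determined by $I_{\{x\}}(p)$.

The conditions are coordinatewise and finite range is preserved, so each $L_S$ is a sublattice of $D^{X^3}$ containing the constant families $0$ and $1$. Next,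
$$S\subseteq T\ \Longrightarrow\ L_S\subseteq L_T.\tag{4}$$
Indeed, let $l\in L_S$. First, $l_p\in D_{I_S(p)}\subseteq D_{I_T(p)}$. Second, suppose $I_T(p)=I_T(q)=J$ and $p,q$ agree on $J$. Since $p_i\in S$ implies $i\in J$, we get $I_S(p)=\{i\in J:p_i\in S\}=\{i\in J:q_i\in S\}=I_S(q)$, and $p,q$ agree on this set; so $l_p=l_q$. As $|S\cup T|<\kappa$ when $|S|,|T|<\kappa$, the union defining $L_\kappa(X)$ is directed, and $L_\kappa(X)$ is a bounded distributive lattice with coordinatewise operations.

## 5. Partial bijections preserve $\mathscr L_{\infty\kappa}$ sentences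

We prove (a), for an arbitrary system. Let $|X|,|Y|\ge\kappa$, and let $\Sigma$ be the set of all bijections $\sigma:S\to T$ with $S\subseteq X$, $T\subseteq Y$ and $|S|=|T|<\kappa$.

**Step 1: each $\sigma\in\Sigma$ transports $L_S^X$ to $L_T^Y$.** The purpose is to turn a matching of supports into an isomorphism. For $q\in Y^3$ call $p\in X^3$ *admissible for* $(\sigma,q)$ if $I_S(p)=I_T(q)$ and $p_i=\sigma^{-1}(q_i)$ for all $i\in I_T(q)$. Such $p$ exists: fill the coordinates outside $I_T(q)$ with elements of $X\setminus S$, which is nonempty because $|S|<\kappa\le|X|$. Two admissible points have the same $I_S$ and agree on it, so for $l\in L_S^X$ the value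
$$\theta_\sigma(l)_q=l_p\qquad(p\text{ admissible for }(\sigma,q))$$
does not depend on $p$. We check that $\theta_\sigma(l)\in L_T^Y$. Its range is finite; its value at $q$ lies in $D_{I_S(p)}=D_{I_T(q)}$; and if $I_T(q)=I_T(q')$ with $q,q'$ agreeing there, then the same $p$ is admissible for both. The same $p$ serves for all $l$, so $\theta_\sigma$ is a lattice homomorphism. Finally, $p$ is admissible for $(\sigma,q)$ if and only if $q$ is admissible for $(\sigma^{-1},p)$, so $\theta_{\sigma^{-1}}$ is inverse to $\theta_\sigma$. Thus $\theta_\sigma:L_S^X\to L_T^Y$ is an isomorphism.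

**Step 2: transports are compatible.** Let $\sigma':S'\to T'$ in $\Sigma$ extend $\sigma:S\to T$; we show that $\theta_{\sigma'}$ extends $\theta_\sigma$. Let $p$ be admissible for $(\sigma',q)$. If $p_i\in S$, then $i\in I_{S'}(p)=I_{T'}(q)$, and $q_i=\sigma'(p_i)=\sigma(p_i)\in T$. If $q_i\in T$, then $i\in I_{T'}(q)$, and $p_i=\sigma'^{-1}(q_i)=\sigma^{-1}(q_i)\in S$. So $I_S(p)=I_T(q)$, and $p$ is admissible for $(\sigma,q)$. Hence both transports give $l_p$ at $q$.

**Step 3: induction on formulas.** This step carries truth across. Let $\mathrm{FV}(\varphi)$ denote the set of free variables of $\varphi$. We claim: if $\varphi$ is a subformula of an $\mathscr L_{\infty\kappa}$ sentence, $\sigma:S\to T$ is in $\Sigma$ and $s:\mathrm{FV}(\varphi)\to L_S^X$, then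
$$L_\kappa(X)\models\varphi[s]\iff L_\kappa(Y)\models\varphi[\theta_\sigma\circ s].$$
Note that $|\mathrm{FV}(\varphi)|<\kappa$: every free variable of $\varphi$ is bound, in the sentence, by one of the finitely many quantifiers enclosing $\varphi$, and each of them binds fewer than $\kappa$ variables.

Atomic formulas are preserved because $\theta_\sigma$ is an isomorphism between sublattices. Negations, conjunctions and disjunctions are immediate, and $\forall$ is $\neg\exists\neg$. Let $\varphi=\exists W\,\psi$ with $|W|<\kappa$. Suppose $L_\kappa(X)\models\varphi[s]$, and let $s':\mathrm{FV}(\psi)\to L_\kappa(X)$ satisfy $\psi$ and agree with $s$ outside $W$. Each of the fewer than $\kappa$ values of $s'$ lies in some $L_R^X$ with $|R|<\kappa$. By regularity of $\kappa$ and (4) there is $S'\supseteq S$ with $|S'|<\kappa$ and all values of $s'$ in $L_{S'}^X$. As $|Y\setminus T|\ge\kappa$, $\sigma$ extends to some $\sigma'\in\Sigma$ with domain $S'$. By induction $L_\kappa(Y)\models\psi[\theta_{\sigma'}\circ s']$, and by Step 2, $\theta_{\sigma'}\circ s'$ agrees with $\theta_\sigma\circ s$ outside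 $W$. So $L_\kappa(Y)\models\varphi[\theta_\sigma\circ s]$.

Conversely, let $t':\mathrm{FV}(\psi)\to L_\kappa(Y)$ satisfy $\psi$ and agree with $\theta_\sigma\circ s$ outside $W$. Choose $T'\supseteq T$ with $|T'|<\kappa$ and all values of $t'$ in $L_{T'}^Y$, and extend $\sigma$ to some $\sigma'\in\Sigma$ with range $T'$, using $|X\setminus S|\ge\kappa$. Put $s'=\theta_{\sigma'}^{-1}\circ t'$. By Step 2, $s'$ agrees with $s$ outside $W$, and by induction $L_\kappa(X)\models\psi[s']$. So $L_\kappa(X)\models\varphi[s]$.

For a sentence $\varphi$ take $\sigma=\varnothing$. This proves (a). $\square$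

## 6. Lifting a system to groups, and why compatible groups separate nothing

We need a system for which $L_\kappa(X)$ is an ideal lattice when $|X|=\kappa$ and is not one when $X$ is large. The next lemma realizes $L_\kappa(X)$ by imitating its definition with functions in place of ideals.

**Lemma 2 (lifting).** Let $\mathcal S$ be a nonempty set of subsets of $X$, directed under inclusion, with $L_\kappa(X)=\bigcup_{S\in\mathcal S}L_S$. For all $p\in X^3$ and $I\subseteq\{1,2,3\}$ let $A(p,I)$ be a vector sublattice of $A$ containing the constant $1$, such that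

* (L1) only finitely many different $A(p,I)$ occur, and $A(p,I)=A(q,I)$ whenever $p,q$ agree on $I$;
* (L2) $\{\langle f\rangle:0\le f\in A(p,I)\}=D_I$ for all $p$ and $I$ (ideals taken in $A$);
* (L3) $A(p,I_S(p))\subseteq A(p,I_T(p))$ for all $p$ and all $S\subseteq T$ in $\mathcal S$.

Then $L_\kappa(X)\cong\mathrm{Id}_{\mathrm c}\,G$ for some Archimedean real vector lattice $G$ with order-unit.

*Proof.* **Step 1: the group.** For $S\in\mathcal S$ let $G_S$ be the set of all $g\in A^{X^3}$ with finite range such that $g_p\in A(p,I_S(p))$ for all $p$, and $g_p=g_q$ whenever $I_S(p)=I_S(q)=:I$ and $p,q$ agree on $I$. This is a vector sublattice of $A^{X^3}$. If $S\subseteq T$ in $\mathcal S$, then $G_S\subseteq G_T$: membership of the values is (L3), and the equality condition is verified exactly as for (4). So $G=\bigcup_{S\in\mathcal S}G_S$ is a directed union, hence a vector sublattice of $A^{X^3}$. It is Archimedean because $A^{X^3}$ is. The constant family $1$ belongs to every $G_S$, and it is an order-unit, because an element of $G$ has finitely many values and each of them is a bounded function.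

**Step 2: its ideals embed into families.** Let $g,h\in G^+$. The pair $(g_p,h_p)$ takes finitely many values, so
$$\langle g\rangle\subseteq\langle h\rangle\iff\exists n\,\forall p\ \ g_p\le nh_p\iff\forall p\,\exists n\ \ g_p\le nh_p\iff\forall p\ \ \langle g_p\rangle\le\langle h_p\rangle.$$
Hence $\langle g\rangle\mapsto(\langle g_p\rangle)_p$ is a well-defined order-embedding of $\mathrm{Id}_{\mathrm c}\,G$ into $D^{X^3}$. If $g\in G_S^+$, the image lies in $L_S$, by (L2) and the equality condition in $G_S$.

**Step 3: every family is reached.** For each sublattice $B$ among the $A(p,I)$ and each $d\in\{\langle f\rangle:0\le f\in B\}$ choose $\rho_B(d)\in B$ with $\rho_B(d)\ge0$ and $\langle\rho_B(d)\rangle=d$. Let $l\in L_S$ with $S\in\mathcal S$, and put $B_p=A(p,I_S(p))$ and $g_p=\rho_{B_p}(l_p)$, which is defined by (L2). Then $g$ has finite range, as $(B_p,l_p)$ takes finitely many values. If $I_S(p)=I_S(q)=I$ and $p,q$ agree on $I$, then $B_p=B_q$ by (L1) and $l_p=l_q$, so $g_p=g_q$. Thus $g\in G_S^+$, and its image is $l$.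

So the map is an order isomorphism from $\mathrm{Id}_{\mathrm c}\,G$ onto $L_\kappa(X)$, hence a lattice isomorphism. $\square$

The first thing to try is a system coming from vector sublattices that are themselves nested. For example, let $\Omega=(0,1]^3$, let $A_{\{1,2,3\}}=A$, and for smaller $I$ let $A_I$ consist of the bounded functions which, for $q$ close to $0$, are a constant plus a continuous positively homogeneous function of the $q_i$, $i\in I$. Put $D_I=\{\langle f\rangle:0\le f\in A_I\}$. Since $A_I\subseteq A_J$ for $I\subseteq J$, this is a system. But Lemma 2 applies with $A(p,I)=A_I$ and $\mathcal S$ the set of *all* $S\subseteq X$ with $|S|<\kappa$, because (L3) is just $A_I\subseteq A_J$. So $L_\kappa(X)$ lies in our class for every $X$, and the construction separates nothing.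

The failure tells us what to look for. The inclusions must hold for the lattices $D_I$, so that $L_\kappa(X)$ makes sense, but they must not come from one nested choice of groups. At the same time (L3) must be satisfiable along some chain of supports, so that (b) still holds.

## 7. Two sheets and a factor of two

The ideal $\langle f\rangle$ does not notice when $f$ is multiplied by a function with values in $[1,2]$, whereas a group does. Here is the smallest case. On $(0,1]\times\{1,2\}$, two copies of an interval, let $B$ be the set of bounded functions $f$ with $f(q,e)=m+rq$ for $q$ close to $0$, and let $B'$ be defined by $f(q,e)=m+req$ instead ($m,r\in\mathbb R$). Both are vector sublattices, and their positive elements generate the same ideals of $\ell^\infty((0,1]\times\{1,2\})$. When $m=0$, multiply by the function $e$; when $m>0$, the function lies between $m/2$ and $2m$ close to $0$ and may be replaced there by the constant $m$. But a vector sublattice containing $B$ and $B'$ contains a function equal to $eq-q=(e-1)q$ near $0$, which vanishes on the first sheet and not on the second. No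 $f\ge 0$ in $B$ has the same zeros near $0$. So one lattice of ideals has two lifts, and they cannot be put together.

**The system.** Let $\Omega=(0,1]^3\times\{1,2\}$, with points $(q,e)$, $q=(q_1,q_2,q_3)$; the second coordinate $e$ is the *sheet*. Let $A=\ell^\infty(\Omega)$ and $D=\mathrm{Id}_{\mathrm c}\,A$. If $\langle f\rangle=\langle g\rangle$ with $f,g\ge0$, then $f$ and $g$ have the same zeros, so the cozero set $\mathrm{coz}(\langle f\rangle)=\{\omega\in\Omega:f(\omega)>0\}$ is well defined, and
$$\mathrm{coz}(d\vee d')=\mathrm{coz}(d)\cup\mathrm{coz}(d'),\qquad \mathrm{coz}(d\wedge d')=\mathrm{coz}(d)\cap\mathrm{coz}(d').$$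
In particular $d\le d'$ implies $\mathrm{coz}(d)\subseteq\mathrm{coz}(d')$. (The cozero set does not determine the ideal: $q_1$ and $q_1^2$ have the same cozero set, but $q_1\le nq_1^2$ fails for small $q_1$.)

"Near $0$" means: for all $(q,e)\in\Omega$ with $\max(q_1,q_2,q_3)<\varepsilon$, for some $\varepsilon>0$. Below, $m,r$ are arbitrary real numbers and $h:[0,\infty)^2\to\mathbb R$ is any continuous function with $h(\lambda v)=\lambda h(v)$ for all $\lambda\ge0$. Let

* $A_\varnothing=\{f\in A:f=m\text{ near }0\}$;
* $A_j=\{f\in A:f(q,e)=m+rq_j\text{ near }0\}$ for $j=1,2,3$;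
* $A_{12}=\{f\in A:f(q,e)=m+h(q_1,q_2)\text{ near }0\}$;
* $A_{23}=\{f\in A:f(q,e)=m+h(q_2,q_3)\text{ near }0\}$;
* $A_{13}^{(1)}=\{f\in A:f(q,e)=m+h(q_1,e^{-1}q_3)\text{ near }0\}$;
* $A_{13}^{(3)}=\{f\in A:f(q,e)=m+h(eq_1,q_3)\text{ near }0\}$;
* $A_{123}=A$.

All of these contain the constants and are vector sublattices of $A$. They are closed under linear combinations, since the functions $h$ form a vector space. For the lattice operations it suffices to treat $f^+$, as $f\vee g=g+(f-g)^+$ and $f\wedge g=g-(g-f)^+$. By continuity and $h(0)=0$ we have $h(v)\to0$ as $v\to0$. So near $0$ the function $(m+h)^+$ equals $m+h$ if $m>0$, equals $0$ if $m<0$, and equals $h^+$ if $m=0$; and $h^+$ is again continuous and homogeneous. For $A_j$ the same trichotomy applies, with $(rq_j)^+=r^+q_j$; for $A_\varnothing$ it is trivial. Clearly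
$$A_\varnothing\subseteq A_j;\quad A_1,A_2\subseteq A_{12};\quad A_2,A_3\subseteq A_{23};\quad A_1\subseteq A_{13}^{(1)};\quad A_3\subseteq A_{13}^{(3)}.\tag{5}$$
For the last two, take $h(x,y)=rx$ and $h(x,y)=ry$ respectively. The constants lie in all these sets, so $A_\varnothing$ is contained in all of them.

**Lemma 3.** $\{\langle f\rangle:0\le f\in A_{13}^{(1)}\}=\{\langle f\rangle:0\le f\in A_{13}^{(3)}\}$.

*Proof.* Let $f\ge0$ belong to one of the two sets, with constant $m$. Letting $q\to0$ shows $m\ge0$. If $m>0$, choose $\varepsilon$ with $m/2\le f\le 2m$ on $\{\max_j q_j<\varepsilon\}$, and let $f'$ be $m$ there and $f$ elsewhere. Then $f'\in A_\varnothing$, which is contained in both sets, and $f\le 2f'$, $f'\le 2f$, so $\langle f'\rangle=\langle f\rangle$. If $m=0$, let $w(q,e)=e$, so that $1\le w\le2$ and $\langle wf\rangle=\langle f\rangle=\langle w^{-1}f\rangle$. By homogeneity $e\,h(q_1,e^{-1}q_3)=h(eq_1,q_3)$. So multiplication by $w$ sends the elements of $A_{13}^{(1)}$ with $m=0$ into $A_{13}^{(3)}$, and multiplication by $w^{-1}$ sends the elements of $A_{13}^{(3)}$ with $m=0$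 into $A_{13}^{(1)}$. $\square$

Put $D_I=\{\langle f\rangle:0\le f\in A_I\}$ for $I\subseteq\{1,2,3\}$, where for $I=\{1,3\}$ either version of $A_{13}$ may be used. By (1) these are sublattices of $D$ containing $0$ and $1$. They increase with $I$, by (5) and Lemma 3: use $A_{13}^{(1)}$ for $D_1\subseteq D_{13}$ and $A_{13}^{(3)}$ for $D_3\subseteq D_{13}$. Also $D_{123}=D$. So this is a system, and from now on **$L_\kappa(X)$ denotes the lattice built from this system.** Part (a) is already proved for it.

The nested choice of Section 6 is now blocked: *no vector sublattice $B$ of $A$ with $A_1\cup A_3\subseteq B$ satisfies $\{\langle f\rangle:0\le f\in B\}=D_{13}$.* Otherwise $(q_1-q_3)^+\in B$ would generate the same ideal as some $f\ge 0$ in $A_{13}^{(3)}$, say $f=m+h(eq_1,q_3)$ near $0$. As $f$ vanishes at points arbitrarily close to $0$, $m=0$. Comparing zeros on sheet 1, $h(q_1,q_3)>0$ if and only if $q_1>q_3$, near $0$ and hence, by homogeneity, for all $q_1,q_3>0$. In particular $h(3,2)>0$. On sheet 2, $h(2q_1,q_3)>0$ if and only if $q_1>q_3$; for $q_1=\tfrac32$, $q_3=2$ this says that $h(3,2)>0$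 is false. This is a contradiction.

This excludes only the nested lift. To exclude all groups we need a statement about the lattices alone.

## 8. No differences around the triangle

Write $\alpha_j=\langle a_j\rangle\in D_j$, where $a_j(q,e)=q_j$, for $j=1,2,3$. If $L_\kappa(X)$ came from a group, we could compare representatives of $\alpha_1,\alpha_2,\alpha_3$ and take positive parts of their differences. The next lemma says that such differences cannot exist with the difference of $\alpha_i$ and $\alpha_j$ in $D_{ij}$. In the untwisted system, $\langle(q_i-q_j)^+\rangle$ would do. Here is what the twist changes. Look at the ratio at which "$\alpha_i$ and $\alpha_j$ tie". The lattices $D_{12}$ and $D_{23}$ do not see the sheet, so the tying ratios for the pairs $12$ and $23$ are the same on both sheets. The tying ratios for the pair $13$ differ by the factor $2$ between the sheets. Ties on two sides of the triangle force a tie on the third; going around once through each sheet multiplies a ratio by $2$.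

**Key Lemma.** There are no $g_{12},g_{21}\in D_{12}$, $g_{13},g_{31}\in D_{13}$, $g_{23},g_{32}\in D_{23}$ such that

* (i) $\alpha_i\le\alpha_j\vee g_{ij}$ and $g_{ij}\wedge g_{ji}=0$ for all $i\ne j$;
* (ii) $\mathrm{coz}(g_{ik})\subseteq\mathrm{coz}(g_{ij})\cup\mathrm{coz}(g_{jk})$ for all distinct $i,j,k$.

*Proof.* Suppose they exist.

**Step 1: notation.** We turn the ideals into functions of two variables. Write $g_{ij}=\langle f_{ij}\rangle$ with $f_{ij}\ge0$ in $A_{12}$, $A_{23}$ or $A_{13}^{(3)}$ respectively. For $j<k$ and near $0$ (with one common $\varepsilon$), both $f_{jk}$ and $f_{kj}$ have the form $m+h(\cdot,\cdot)$ with the variables in increasing order of index: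
$$f_{12},f_{21}=m+h(q_1,q_2),\qquad f_{23},f_{32}=m+h(q_2,q_3),\qquad f_{13},f_{31}=m+h(eq_1,q_3),$$
where $m=m_{12},m_{21},\dots\ge0$ and $h=h_{12},h_{21},\dots$ accordingly. By (i), $f_{ij}\wedge f_{ji}=0$, and by (1) there is $N$ such that for all $i\ne j$
$$q_i\le N\,(q_j+f_{ij}(q,e))\quad\text{on }\Omega.\tag{6}$$

**Step 2: all $m_{ij}$ are $0$.** This makes homogeneity available. If $m_{ij}>0$, then $f_{ij}>0$ near $0$, so $f_{ji}=0$ near $0$, and (6) for the pair $(j,i)$ gives $q_j\le Nq_i$ near $0$. This is false: take $q_j=s$, $q_i=s^2$ with $s$ small.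

Hence each $h_{ij}\ge0$ on $(0,\infty)^2$: near $0$ this is $f_{ij}\ge0$ (on sheet $e=1$ for the pair $13$), and homogeneity extends it. By continuity $h_{ij}\ge 0$ on $[0,\infty)^2$. For $j<k$ define the set of tying ratios
$$Z_{jk}=\{t\in(0,\infty):h_{jk}(t,1)=h_{kj}(t,1)=0\}.$$

**Step 3: $Z_{12}$ is nonempty and bounded above, and $Z_{23}$ is nonempty.** By (6) and homogeneity, $q_1\le N(q_2+h_{12}(q_1,q_2))$ for all $q_1,q_2>0$. Put $q_1=1$ and let $q_2\to0$: $1\le Nh_{12}(1,0)$. By continuity $h_{12}(t,1)=t\,h_{12}(1,1/t)>0$ for all large $t$, so $Z_{12}$ is bounded above. Likewise $q_2\le N(q_1+h_{21}(q_1,q_2))$ for all $q_1,q_2>0$; with $q_2=1$, $q_1\to0$ we get $h_{21}(0,1)>0$, so $h_{21}(t,1)>0$ for all small $t>0$. The sets $\{t>0:h_{12}(t,1)>0\}$ and $\{t>0:h_{21}(t,1)>0\}$ are therefore nonempty. They are open by continuity, and disjoint because $f_{12}\wedge f_{21}=0$ and by homogeneity. As $(0,\infty)$ is connected, they do not cover it, so $Z_{12}\ne\varnothing$. The same argument with $2,3$ in place of $1,2$ gives $Z_{23}\ne\varnothing$.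

**Step 4: from the sides 12 and 23 to the side 13, on sheet 2.** If $t\in Z_{12}$ and $t'\in Z_{23}$, then $2tt'\in Z_{13}$. For small $s>0$ consider the point $((tt's,t's,s),2)$. There $f_{12}=t's\,h_{12}(t,1)=0$ and $f_{21}=t's\,h_{21}(t,1)=0$, and $f_{23}=s\,h_{23}(t',1)=0$, $f_{32}=s\,h_{32}(t',1)=0$. By (ii), $\mathrm{coz}(g_{13})\subseteq\mathrm{coz}(g_{12})\cup\mathrm{coz}(g_{23})$ and $\mathrm{coz}(g_{31})\subseteq\mathrm{coz}(g_{32})\cup\mathrm{coz}(g_{21})$, so $f_{13}=f_{31}=0$ at this point. As $e=2$, this says $h_{13}(2tt's,s)=h_{31}(2tt's,s)=0$; divide by $s$.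

**Step 5: back from the sides 13 and 23 to the side 12, on sheet 1.** If $r\in Z_{13}$ and $t'\in Z_{23}$, then $r/t'\in Z_{12}$. At the point $((rs,t's,s),1)$ with $s>0$ small, $f_{13}=h_{13}(rs,s)=0$, $f_{31}=h_{31}(rs,s)=0$, and $f_{23}=f_{32}=0$ as before. By (ii), $\mathrm{coz}(g_{12})\subseteq\mathrm{coz}(g_{13})\cup\mathrm{coz}(g_{32})$ and $\mathrm{coz}(g_{21})\subseteq\mathrm{coz}(g_{23})\cup\mathrm{coz}(g_{31})$, so $f_{12}=f_{21}=0$ there, that is, $t's\,h_{12}(r/t',1)=t's\,h_{21}(r/t',1)=0$.

**Step 6: the contradiction.** Fix $t'\in Z_{23}$. If $t\in Z_{12}$, then $2tt'\in Z_{13}$ by Step 4, and $2t=2tt'/t'\in Z_{12}$ by Step 5. Starting from some $t\in Z_{12}$ we get $2^nt\in Z_{12}$ for all $n$, but $Z_{12}$ is bounded above. $\square$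

## 9. Initial segments of $\kappa$ lift the twisted system

We prove (b) by applying Lemma 2. The point is that $A_{13}$ has two versions, one containing $A_1$ and one containing $A_3$, and that along a *chain* of supports only one of the coordinates $p_1,p_3$ is seen first. So at each $p$ we need only one of the two versions.

*Case $|X|<\kappa$.* Then $X$ itself is an allowed support, so $L_\kappa(X)=L_X$ by (4), and we take $\mathcal S=\{X\}$. Put $A(p,I)=A_I$, with $A_{13}=A_{13}^{(1)}$ say. Then (L1) is clear, (L2) is the definition of $D_I$, and (L3) is trivial. (Here $I_X(p)=\{1,2,3\}$ for all $p$, and $G$ is simply the vector lattice of all finite-range functions $X^3\to A$.)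

*Case $|X|=\kappa$.* We may assume $X=\kappa$, an ordinal, each $\xi<\kappa$ being identified with the set of smaller ordinals.

**Step 1: a chain of supports.** Let $\mathcal S=\{\xi:\xi<\kappa\}$. Each $\xi<\kappa$ is a subset of $\kappa$ with $|\xi|<\kappa$. Conversely, if $S\subseteq\kappa$ and $|S|<\kappa$, then $S\subseteq\xi$ for some $\xi<\kappa$, by regularity. So $L_\kappa(\kappa)=\bigcup_{\xi<\kappa}L_\xi$ by (4).

**Step 2: choosing the version.** For $p\in\kappa^3$ let $A(p,I)=A_I$ if $I\ne\{1,3\}$, and
$$A(p,\{1,3\})=A_{13}^{(1)}\text{ if }p_1\le p_3,\qquad A(p,\{1,3\})=A_{13}^{(3)}\text{ if }p_3<p_1.$$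
Only finitely many vector sublattices occur, and $A(p,I)$ depends only on $I$ and $(p_i)_{i\in I}$; this is (L1). (L2) holds by the definition of $D_I$ and Lemma 3.

**Step 3: condition (L3).** Let $\xi\le\eta<\kappa$; we show $A(p,I_\xi(p))\subseteq A(p,I_\eta(p))$. Note that $I_\xi(p)\subseteq I_\eta(p)$. If $I_\eta(p)\ne\{1,3\}$, the inclusion follows from (5), from $A_\varnothing$ being contained in all the sublattices, and from $A_{123}=A$. Let $I_\eta(p)=\{1,3\}$. If $I_\xi(p)=\varnothing$, use that $A_\varnothing$ is contained in both versions. If $I_\xi(p)=\{1,3\}$, both sides are $A(p,\{1,3\})$. If $I_\xi(p)=\{1\}$, then $p_1<\xi\le p_3$, so $A(p,\{1,3\})=A_{13}^{(1)}\supseteq A_1$. If $I_\xi(p)=\{3\}$, then $p_3<\xi\le p_1$, so $A(p,\{1,3\})=A_{13}^{(3)}\supseteq A_3$.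

Lemma 2 now gives $L_\kappa(\kappa)\cong\mathrm{Id}_{\mathrm c}\,G$ with $G$ an Archimedean real vector lattice with order-unit. This proves (b). $\square$

There is no conflict with the Key Lemma. Given three distinct elements of $\kappa$, an initial segment containing the two largest contains the third as well, so these supports never isolate the pair of the two largest. To use the Key Lemma against a large $X$ we must find three points such that each of the three pairs can be isolated.

## 10. Free triples and the failure of the Cevian property

We prove (c). For a set $X$, $[X]^2$ denotes the set of its two-element subsets and $[X]^{<\kappa}$ the set of its subsets of cardinality less than $\kappa$.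

**Lemma 4 (a case of Kuratowski's free set theorem).** If $|X|\ge\kappa^{++}$ and $F:[X]^2\to[X]^{<\kappa}$, there are distinct $x,y,z\in X$ with $z\notin F(\{x,y\})$, $y\notin F(\{x,z\})$ and $x\notin F(\{y,z\})$.

*Proof.* Take $U\subseteq X$ with $|U|=\kappa^+$. The set $U\cup\bigcup\{F(\{u,v\}):u\ne v\text{ in }U\}$ has at most $\kappa^+$ elements, so we may choose $z\in X$ outside it. Take $V\subseteq U$ with $|V|=\kappa$. The set $V\cup\bigcup_{v\in V}F(\{v,z\})$ has at most $\kappa$ elements, so we may choose $x\in U$ outside it. Finally $|F(\{x,z\})|<\kappa$, so we may choose $y\in V\setminus F(\{x,z\})$. The three points are distinct. We have $z\notin F(\{x,y\})$ since $x,y\in U$, and $x\notin F(\{y,z\})$ since $y\in V$; $y\notin F(\{x,z\})$ by choice. $\square$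

Let $|X|\ge\kappa^{++}$, and suppose that $L=L_\kappa(X)$ is Cevian via $\smallsetminus$.

**Step 1: copies of $\alpha_j$ at every point of $X$.** For $x\in X$ and $j\in\{1,2,3\}$ put
$$(\alpha^j_x)_p=\alpha_j\text{ if }p_j=x,\qquad(\alpha_x^j)_p=0\text{ otherwise.}\tag{7}$$
As in the example of Section 4, $\alpha_x^j\in L_{\{x\}}$, because $\alpha_j\in D_j$.

**Step 2: supports of the differences.** For $x\ne y$ choose $F(\{x,y\})\in[X]^{<\kappa}$ containing $x$ and $y$ such that $L_{F(\{x,y\})}$ contains $\alpha_x^i\smallsetminus\alpha_y^j$ and $\alpha_y^i\smallsetminus\alpha_x^j$ for all $i\ne j$. This is possible, since these are finitely many elements of $L$ and the union is directed.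

**Step 3: evaluation at a free triple.** By Lemma 4 there are distinct $x_1,x_2,x_3$ such that $x_k\notin F(\{x_i,x_j\})$ whenever $\{i,j,k\}=\{1,2,3\}$. Let $p=(x_1,x_2,x_3)$ and $g_{ij}=(\alpha^i_{x_i}\smallsetminus\alpha^j_{x_j})_p$ for $i\ne j$. For $S=F(\{x_i,x_j\})$ we have $I_S(p)=\{i,j\}$, so $g_{ij}\in D_{\{i,j\}}$. Since $(\alpha^i_{x_i})_p=\alpha_i$ and operations are coordinatewise, (3) at the coordinate $p$ gives $\alpha_i\le\alpha_j\vee g_{ij}$, $g_{ij}\wedge g_{ji}=0$ and $g_{ik}\le g_{ij}\vee g_{jk}$. The first two are condition (i) of the Key Lemma, and the third implies condition (ii). This contradicts the Key Lemma. So $L_\kappa(X)$ is not Cevian, and by Lemma 1 it is not $\mathrm{Id}_{\mathrm c}\,G$ for any Abelian $\ell$-group $G$. This proves (c). $\square$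

## 11. Real values, and the cardinal $\kappa^+$

In (c) the supports were attached to *pairs* of points, because $\smallsetminus$ is a binary operation, and freeness for pairs cost us two successors. If $L_\kappa(X)$ comes from an actual group, we can say more: each representative of $\alpha^j_x$ has real values, and these values have a support attached to the single point $x$. Then one successor is enough. Condition (ii) will come from comparing real numbers, which is why the Key Lemma asks for (ii) only on the level of cozero sets.

Let $\kappa$ be regular and uncountable, let $|X|\ge\kappa^+$, and suppose $\mathrm{Id}_{\mathrm c}\,G\cong L=L_\kappa(X)$ for an Abelian $\ell$-group $G$. For $g\in G^+$ let $[g]\in L$ correspond to $\langle g\rangle$. By (1), $[g+h]=[g\vee h]=[g]\vee[h]$ and $[g\wedge h]=[g]\wedge[h]$. Choose $u\in G^+$ with $[u]=1$; then $\langle u\rangle$ contains every principal $\ell$-ideal, so $u$ is an order-unit.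

**Step 1: real characters.** We construct the values. For $p\in X^3$ and $\omega\in\Omega$ let
$$M_{p,\omega}=\{g\in G:\omega\notin\mathrm{coz}([|g|]_p)\}.$$
This is an $\ell$-ideal: $[|g\pm h|]\le[|g|]\vee[|h|]$, and $|h|\le|g|$ implies $[|h|]\le[|g|]$. As $[u]_p=1$, $u\notin M_{p,\omega}$.

Let $0\le g\notin M_{p,\omega}$. We show that the image of $g$ in $G/M_{p,\omega}$ is an order-unit. Let $k_p=\langle 1_{\Omega\setminus\{\omega\}}\rangle$, the ideal generated by the indicator function of $\Omega\setminus\{\omega\}$, and $k_{p'}=1$ for $p'\ne p$. Then $k\in L_T$ for the finite set $T=\{p_1,p_2,p_3\}$: we have $I_T(p)=\{1,2,3\}$ and $D_{123}=D$, so any value is allowed at $p$; a point $p'$ with $I_T(p')=I_T(p)$ that agrees with $p$ there is $p$ itself; and all other values are $1$. Choose $v\in G^+$ with $[v]=k$. Since $\omega\notin\mathrm{coz}(k_p)$, $v\in M_{p,\omega}$. Moreover $[g]\vee k=1$. This is clear at $p'\ne p$. At $p$, write $[g]_p=\langle f\rangle$ with $f\ge0$ and $f(\omega)>0$; then $f+1_{\Omega\setminus\{\omega\}}\ge\min(f(\omega),1)>0$ on $\Omega$, so it generates $1$. Hence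 $u\le n(g+v)$ for some $n$, and modulo $M_{p,\omega}$ we get $u\le ng$.

So $H=G/M_{p,\omega}$ is nonzero, and every nonzero positive element of $H$ is an order-unit; thus $H$ has no $\ell$-ideals other than $0$ and $H$. It is totally ordered: if $x^+$ and $x^-$ were both nonzero in $H$, then $0=\langle x^+\wedge x^-\rangle=\langle x^+\rangle\wedge\langle x^-\rangle=H$, a contradiction. It is Archimedean: suppose $nx\le y$ for all $n\geq 1$ and $x>0$; then $y\le mx$ for some $m\ge 1$, so $(m+1)x\le y\le mx$ and $x\le0$, a contradiction. By Hölder's theorem, a totally ordered Archimedean group embeds into $\mathbb R$. After scaling we get an $\ell$-homomorphism $\chi_{p,\omega}:G\to\mathbb R$ with kernel $M_{p,\omega}$ and $\chi_{p,\omega}(u)=1$. For $g\in G^+$,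
$$\chi_{p,\omega}(g)>0\iff g\notin M_{p,\omega}\iff\omega\in\mathrm{coz}([g]_p).\tag{8}$$

**Step 2: supports for single points.** With $\alpha^j_x\in L_{\{x\}}$ as in (7), choose $a^j_x\in G^+$ with $[a_x^j]=\alpha_x^j$. The elements $[(na^j_x-mu)^+]$, for $j\in\{1,2,3\}$ and integers $n\ge1$, $m\ge0$, are countably many. As $\kappa$ is regular and uncountable, there is $S_x\in[X]^{<\kappa}$ with $x\in S_x$ such that all of them lie in $L_{S_x}$. This is the only place where uncountability of $\kappa$ is used.

**Step 3: three mutually independent points.** There are distinct $x_1,x_2,x_3$ with $x_i\notin S_{x_j}$ for all $i\ne j$. Choose $W_0\subseteq X$ with $|W_0|=\kappa$. Choose $W_1\subseteq X\setminus\big(W_0\cup\bigcup_{w\in W_0}S_w\big)$ with $|W_1|=\kappa$; this is possible since at most $\kappa$ elements are removed and $|X|\ge\kappa^+$. For the same reason we may choose $x_1\in X$ outside $W_0\cup W_1\cup\bigcup_{w\in W_0\cup W_1}S_w$. Then choose $x_2\in W_1\setminus S_{x_1}$ and $x_3\in W_0\setminus(S_{x_1}\cup S_{x_2})$. Now $x_1\notin S_{x_2}\cup S_{x_3}$ because $x_2,x_3\in W_0\cup W_1$;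 $x_2\notin S_{x_1}$ by choice, and $x_2\notin S_{x_3}$ because $x_2\in W_1$ and $x_3\in W_0$; and $x_3\notin S_{x_1}\cup S_{x_2}$ by choice. As $x_j\in S_{x_j}$, the three are distinct.

**Step 4: values that depend on one coordinate only.** Fix $j$. Let $p\in X^3$ satisfy $p_j=x_j$ and $p_i\notin S_{x_j}$ for $i\ne j$. Then $I_{S_{x_j}}(p)=\{j\}$. So for all $n\ge 1$ and $m\ge 0$, the value $[(na^j_{x_j}-mu)^+]_p$ is the same for all such $p$, by the definition of $L_{S_{x_j}}$. By (8), and because $\chi_{p,\omega}$ is an $\ell$-homomorphism with $\chi_{p,\omega}(u)=1$,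
$$n\,\chi_{p,\omega}(a^j_{x_j})>m\iff\omega\in\mathrm{coz}\big([(na^j_{x_j}-mu)^+]_p\big).$$
The real number $\chi_{p,\omega}(a^j_{x_j})\ge0$ is determined by the set of pairs $(n,m)$ for which the left side holds: it is $0$ if there are none, and the supremum of the fractions $m/n$ otherwise. Hence $v_j(\omega):=\chi_{p,\omega}(a^j_{x_j})$ does not depend on the choice of such a $p$.

**Step 5: differences that satisfy the Key Lemma.** For $i<j$ choose $S_{ij}\in[X]^{<\kappa}$ containing $S_{x_i}\cup S_{x_j}$ such that $[(a^i_{x_i}-a^j_{x_j})^+]$ and $[(a^j_{x_j}-a^i_{x_i})^+]$ lie in $L_{S_{ij}}$. Let $k$ be the third index, and let $p=p^{(ij)}\in X^3$ have $p_i=x_i$, $p_j=x_j$ and $p_k\in X\setminus S_{ij}$. Put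
$$g_{ij}=[(a^i_{x_i}-a^j_{x_j})^+]_p,\qquad g_{ji}=[(a^j_{x_j}-a^i_{x_i})^+]_p.$$
As $x_i,x_j\in S_{ij}$ and $p_k\notin S_{ij}$, we have $I_{S_{ij}}(p)=\{i,j\}$, so $g_{ij},g_{ji}\in D_{\{i,j\}}$.

Condition (i) holds. It concerns one pair at a time, so it does no harm that different pairs use different points $p$. We have $a^i_{x_i}\le a^j_{x_j}+(a^i_{x_i}-a^j_{x_j})^+$, and $[a^i_{x_i}]_p=(\alpha^i_{x_i})_p=\alpha_i$, $[a^j_{x_j}]_p=\alpha_j$; so $\alpha_i\le\alpha_j\vee g_{ij}$, and likewise with $i,j$ exchanged. Also $g_{ij}\wedge g_{ji}=0$, since the two positive parts are disjoint.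

Condition (ii) holds, too. Since $x_j,p_k\notin S_{x_i}$ and $x_i,p_k\notin S_{x_j}$, Step 4 applies to $p=p^{(ij)}$ for both indices: $\chi_{p,\omega}(a^i_{x_i})=v_i(\omega)$ and $\chi_{p,\omega}(a^j_{x_j})=v_j(\omega)$ for all $\omega\in\Omega$. By (8),
$$\mathrm{coz}(g_{ij})=\{\omega:v_i(\omega)>v_j(\omega)\},\qquad\mathrm{coz}(g_{ji})=\{\omega:v_j(\omega)>v_i(\omega)\}.$$
The functions $v_1,v_2,v_3$ are the same for all three pairs. If $v_i(\omega)>v_k(\omega)$, then $v_i(\omega)>v_j(\omega)$ or $v_j(\omega)>v_k(\omega)$; this is (ii).

The Key Lemma is contradicted, so $L_\kappa(X)\not\cong\mathrm{Id}_{\mathrm c}\,G$ for every Abelian $\ell$-group $G$. Together with (b), for uncountable regular $\kappa$ the lattice $L_\kappa(X)$ is in the class of the Problem if and only if $|X|\le\kappa$. This proves (d) and completes the proof of the Theorem. $\blacksquare$
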